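\title{The affine Weyl group action on the components of an affine Springer fiber}

\begin{abstract}
Let $G$ be a split semisimple simply connected group over a finite field $k$ of large characteristic, let $\gamma_0$ be a topologically nilpotent regular semisimple element of $\mathfrak{g}(k((t)))$, and let $\gamma=t\gamma_0$. The invariants $V$ of the centralizer of $\gamma$ in the top cohomology of the Iwahori affine Springer fiber of $\gamma$ form a representation of the affine Weyl group of dimension $|W|$. We prove that the semisimplification of $V$ is the pull-back of the regular representation of $W$. More precisely, integrating powers of Chern classes over the components identifies $V^*$ with the space of $W$-harmonic polynomials on an affine space on which the affine Weyl group acts by affine reflections. The representation $V$ is indecomposable and not semisimple.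
\end{abstract}

\section{Introduction}

\subsection*{The problem}
Let $k$ be a finite field of characteristic $p$, and let $G$ be a connected split semisimple simply connected group over $k$, of rank $r\geq 1$ (rank $0$ is trivial), with Lie algebra $\mathfrak{g}$ and Weyl group $W$. Throughout, $p>r+1$ and the hypotheses of DeBacker \cite[Section 4.2]{DeBacker} hold; the latter hold when $p$ is larger than a constant multiple of $r$. Put $F=k((t))$, let $F^{ur}$ be a maximal unramified extension of $F$, with residue field $\bar{k}$, and fix a prime $\ell\neq p$. All cohomology is \'etale cohomology with coefficients in $\bar{\mathbb{Q}}_\ell$, and Tate twists are trivialized. Let $I\subset G(F)$ be an Iwahori subgroup. All of them are conjugate, and we take for $I$ the preimage of $B(k)$ under $G(k[[t]])\to G(k)$, where $B$ is a Borel subgroup of $G$.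

For a regular semisimple $\gamma\in\mathfrak{g}(F)$, the Iwahori affine Springer fiber of Kazhdan and Lusztig is the finite-dimensional ind-variety $\mathcal{X}_\gamma$ over $k$ with
\[
\mathcal{X}_\gamma(k)=\{g\in G(F)/I \mid \operatorname{Ad}(g^{-1})\gamma\in\operatorname{Lie}I\}.
\]
It parametrizes the Iwahori subalgebras $\operatorname{Ad}(g)\operatorname{Lie}I$ that contain $\gamma$, and so is the analogue over $F$ of the variety of Borel subalgebras that contain a given element of $\mathfrak{g}(\bar{k})$. Let $X$ be the base change of $\mathcal{X}_\gamma$ to $\bar{k}$ with its reduced structure, and let $d=\dim X$. Two groups act on $H^*(X)$. The centralizer $\mathcal{T}=Z_{G(F^{ur})}(\gamma)$ acts on $X$ itself. The affine Weyl group $W_{\mathrm{aff}}=Q^\vee\rtimes W$, where $Q^\vee$ is the coroot lattice, acts on $H^*(X)$ only, by a construction of Lusztig \cite{Lusztig} recalled in Section \ref{sec:setup}. The two actions commute, so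
\[
V=H^{2d}(X)^{\mathcal{T}}
\]
is a representation of $W_{\mathrm{aff}}$. As a vector space, $V$ consists of the functions on the set of $\mathcal{T}$-orbits of $d$-dimensional irreducible components of $X$.

An element of $\mathfrak{g}(F)$ is \emph{topologically nilpotent} if it is conjugate to an element of $\mathfrak{g}(k[[t]])$ whose reduction in $\mathfrak{g}(k)$ is nilpotent. From now on $\gamma_0\in\mathfrak{g}(F)$ is topologically nilpotent and regular semisimple, and $\gamma=t\gamma_0$. We take the following known result as given.

\begin{theorem}[the count of components]\label{thm:count}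
The irreducible components of $X$ form exactly $|W|$ orbits under $\mathcal{T}$, and each orbit is stable under $\operatorname{Gal}(\bar{k}/k)$. In cohomological form, $\dim V=|W|$.
\end{theorem}

Which representation of dimension $|W|$ is $V$? The Weyl group permutes simply transitively the Borel subalgebras that contain a regular semisimple element of $\mathfrak{g}(\bar{k})$, and Lusztig's operators are built by extending this permutation, one simple reflection at a time. So the natural guess is the regular representation $\bar{\mathbb{Q}}_\ell[W]$, pulled back along $W_{\mathrm{aff}}\to W$. The guess has to account for the lattice $Q^\vee$, which acts on $V$ by commuting operators, and already for $\mathrm{SL}_2$ these operators are not the identity (Section \ref{sec:example}). The statement that one can hope for, posed in \cite{Tsai}, concerns the semisimplification $V^{ss}$, the direct sum of the composition factors of $V$. We prove that it holds.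

\begin{theorem}\label{thm:main}
The semisimplification $V^{ss}$ is the pull-back of the regular representation $\bar{\mathbb{Q}}_\ell[W]$ along $W_{\mathrm{aff}}\to W$.
\end{theorem}

In other words, $Q^\vee$ acts unipotently on $V$, and $V$ restricts to the regular representation of the subgroup $W$. The proof determines $V$ itself. Let $T\subset B$ be a split maximal torus and $E=X^*(T)\otimes\mathbb{Q}$. A polynomial on $E$ is \emph{$W$-harmonic} if it is killed by every $W$-invariant constant-coefficient differential operator without constant term. Let $A=\bar{\mathbb{Q}}_\ell[Q^\vee]$ be the group algebra of the coroot lattice, on which $W$ acts naturally and $Q^\vee$ acts by multiplication, and let $\mathfrak{a}\subset A$ be the ideal generated by the elements of $A^W$ of augmentation $0$.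

\begin{theorem}\label{thm:structure}
Normalize Lusztig's action as in \eqref{eq:sigma}. Then $V^*$ is isomorphic to the space of $W$-harmonic polynomials on an affine space on which $W_{\mathrm{aff}}$ acts by affine reflections, namely $E$ with the action \eqref{eq:star}. Equivalently, $V\cong A/\mathfrak{a}$. The representation $V$ is indecomposable and not semisimple.
\end{theorem}

\subsection*{The idea of the proof}
The components of $X$ are hard to list, so we record each one by its intersection numbers with natural line bundles. A weight $\xi\in E$ gives a class $c_\xi\in H^2(X)$, and a determinant line bundle gives one more class $D$. To a component $C$ we attach the polynomial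
\[
f_C(\xi)=\int_C (D+c_\xi)^d .
\]
The map $C\mapsto f_C$ is constant on $\mathcal{T}$-orbits, and it turns Lusztig's action on $V^*$ into the action on polynomials induced by an affine action of $W_{\mathrm{aff}}$ on $E$ (Section \ref{sec:chern}). Its image is therefore a finite-dimensional space of polynomials stable under a lattice of translations, hence under all derivatives. One component is a union of copies of the flag variety $G/B$ (Section \ref{sec:dimension}), and its polynomial is nonzero and anti-invariant under $W$. Differentiating it produces all harmonic polynomials, a space of dimension $|W|$, and Theorem \ref{thm:count} leaves no room for anything else (Section \ref{sec:harmonic}).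

\subsection*{The role of the hypotheses}
DeBacker's hypotheses and the nilpotence of the reduction of $\gamma_0$ enter only through Theorem \ref{thm:count}; elsewhere we use only that $\gamma_0$ is conjugate into $\mathfrak{g}(k[[t]])$. Theorem \ref{thm:count} is used twice: it shows that $X$ is equidimensional, which Proposition \ref{prop:dim} needs, and it bounds $\dim V$ at the end. Its Galois statement is not used. The factor $t$ puts whole flag varieties inside $X$; Remark \ref{rem:t} shows that Theorem \ref{thm:main} fails without it. The bound $p>r+1$ gives $p\neq 2$ in Section \ref{sec:setup} and $p\nmid|W|$ in Section \ref{sec:dimension}. Semisimplicity makes the translations span $E$ (Lemma \ref{lem:affine}). Simple connectedness gives $Q^\vee=X_*(T)$, so that $W_{\mathrm{aff}}$ indexes the double cosets of $I$, and it makes the half-sum of positive roots a character of $T$.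

\section{The affine flag variety and Lusztig's action}\label{sec:setup}

\subsection{Loop groups}
We work over $\bar{k}$. Put $O=\bar{k}[[t]]$ and $K=\bar{k}((t))$, and let $R$ range over $\bar{k}$-algebras. The loop group and the arc group are the functors $LG(R)=G(R((t)))$ and $L^+G(R)=G(R[[t]])$; the same notation applies to affine group schemes over $K$ and over $O$, respectively. From now on $I\subset L^+G$ denotes the preimage of $B$ under reduction modulo $t$. The affine Grassmannian and the affine flag variety are the \'etale sheaf quotients $\mathrm{Gr}=LG/L^+G$ and $\mathrm{Fl}=LG/I$. Each is an increasing union of projective schemes along closed immersions, and its $R$-points lift to $LG$ \'etale-locally on $R$. The projection $\pi:\mathrm{Fl}\to\mathrm{Gr}$ is an \'etale-locally trivial fibration with fiber $G/B$, of dimension $N=|\Phi^+|$, the number of positive roots. In these terms $X\subset\mathrm{Fl}$ is the reduced closed locus where $\operatorname{Ad}(g^{-1})\gamma\in\operatorname{Lie}I$. For $\delta\in\mathfrak{g}(K)$, let $\mathrm{Gr}_\delta\subset\mathrm{Gr}$ be the closed subfunctor of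 those $g$ with $\operatorname{Ad}(g^{-1})\delta\in\mathfrak{g}(R[[t]])$.

\subsection{Nodes and minimal parahoric subgroups}
The group $W_{\mathrm{aff}}$ is a Coxeter group, with generators $s_i$ indexed by the nodes of the affine Dynkin diagram: a \emph{finite} node for each simple root $\alpha_i$, and an \emph{affine} node $0_j$ for each simple factor $j$ of $G$, whose highest root we denote by $\theta_j$. Let $\bar\alpha_i\in X^*(T)$ be the finite part of the simple affine root, that is, $\bar\alpha_i=\alpha_i$ for finite $i$ and $\bar\alpha_{0_j}=-\theta_j$, and let $\bar{s}_i\in W$ be the reflection in $\bar\alpha_i$. The map $W_{\mathrm{aff}}\to W$ sends $s_i$ to $\bar{s}_i$ and has kernel $Q^\vee$; the finite nodes generate the subgroup $W$.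

We have $G(K)=\bigsqcup_{w\in W_{\mathrm{aff}}}IwI$ and $G(O)=\bigsqcup_{w\in W}IwI$. The parahoric subgroup of the node $i$ is $P_i=I\sqcup Is_iI$. Its reductive quotient $L_i$ has maximal torus $T$ and roots $\pm\bar\alpha_i$. The image $B_i$ of $I$ is the Borel subgroup of $L_i$ that contains the root subgroup of $\bar\alpha_i$; for $i=0_j$ this root subgroup is the image of $U_{-\theta_j}(tO)$. Write $\mathfrak{l}_i$ and $\mathfrak{b}_i$ for the Lie algebras. Then $I$ and $\operatorname{Lie}I$ are the preimages of $B_i$ and $\mathfrak{b}_i$ in $P_i$ and $\operatorname{Lie}P_i$, and $\mathrm{Fl}\to\mathrm{Fl}_i=LG/P_i$ is an \'etale-locally trivial fibration with fiber $P_i/I=L_i/B_i\cong\mathbb{P}^1$.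

\subsection{Top cohomology and components}
For an increasing union $Y=\bigcup Y^n$ of projective schemes we put $H^*(Y)=\varprojlim H^*(Y^n)$. A \emph{component} of $X$ is a maximal irreducible closed subvariety; since dimensions are bounded by $d$, every point lies on one. For a projective variety $X^n$ of dimension at most $d$, the integrals $x\mapsto\int_Cx$ over the $d$-dimensional components $C$ form a basis of $H^{2d}(X^n)^*$. A $d$-dimensional component of $X^n$ is a component of $X$. In the limit, $H^{2d}(X)$ is the space of all functions on the set of $d$-dimensional components of $X$, and $\mathcal{T}$ acts by permuting this set. For such a component $C$, let $[C]\in V^*$ be the functional $x\mapsto\int_Cx$.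

\begin{lemma}\label{lem:equidim}
Every component of $X$ has dimension $d$. The classes $[C]$, one for each $\mathcal{T}$-orbit of components, form a basis of $V^*$.
\end{lemma}

\begin{proof}
The dimension of $V$ is the number of $\mathcal{T}$-orbits of $d$-dimensional components. By Theorem \ref{thm:count} this number is $|W|$, and so is the number of orbits of all components. The $[C]$ are dual to the characteristic functions of the orbits.
\end{proof}

\subsection{Lusztig's operators}
Fix a node $i$. Let $Y_i\subset\mathrm{Fl}_i$ be the closed locus where $\operatorname{Ad}(g^{-1})\gamma\in\operatorname{Lie}P_i$, and let $\pi_i:X\to Y_i$ be the projection. The image of $\operatorname{Ad}(g^{-1})\gamma$ in $\mathfrak{l}_i$ is well defined up to $L_i$-conjugacy, which gives a morphism $\mathrm{ev}:Y_i\to[\mathfrak{l}_i/L_i]$ to the quotient stack. Let $\kappa:\tilde{\mathfrak{l}}_i=L_i\times^{B_i}\mathfrak{b}_i\to\mathfrak{l}_i$ be the map $(g,x)\mapsto\operatorname{Ad}(g)x$, whose fiber over $x$ is the variety of Borel subalgebras that contain $x$. Since $\operatorname{Lie}I$ is the preimage of $\mathfrak{b}_i$,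
\[
X=Y_i\times_{[\mathfrak{l}_i/L_i]}[\tilde{\mathfrak{l}}_i/L_i]\qquad\text{up to nilpotents.}
\]
Proper base change, applied over each projective piece of $Y_i$, gives $H^*(X)=H^*(Y_i,\mathrm{ev}^*\mathcal{K})$ with $\mathcal{K}=R\kappa_*\bar{\mathbb{Q}}_\ell$. Thus every endomorphism of $\mathcal{K}$ acts on $H^*(X)$.

Recall that a proper generically finite morphism $\kappa$ from a smooth irreducible variety onto a variety $\mathfrak{l}$ is \emph{small} if for each $j>0$ the locus where the fiber has dimension at least $j$ has codimension greater than $2j$. Then $R\kappa_*\bar{\mathbb{Q}}_\ell[\dim\mathfrak{l}]$ is the intermediate extension of its restriction to a smooth dense open set over which $\kappa$ is finite \'etale, and restriction to that open set is a bijection on endomorphisms. Here, since $p\neq2$, we have $\mathfrak{l}_i=\mathfrak{z}\oplus\mathfrak{sl}_2$ with $\mathfrak{z}=\ker(d\bar\alpha_i)\subset\mathfrak{t}=\operatorname{Lie}T$. The fiber of $\kappa$ over $z+y$ is the set of lines in the plane fixed by $y\in\mathfrak{sl}_2$: it is $\mathbb{P}^1$ if $y=0$, which is a condition of codimension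 $3$, one point if $y$ is nonzero nilpotent, and two points if $\det y\neq0$. So $\kappa$ is small, and it is an \'etale double cover over the regular semisimple locus $\mathfrak{l}_i^{rs}=\{\det y\neq0\}$. The generator $s_i$ acts on $\mathcal{K}$ by the unique extension of the deck transformation. As $L_i$ is connected, morphisms of $L_i$-equivariant perverse sheaves are automatically equivariant, so this extension lives on $[\mathfrak{l}_i/L_i]$.

We need a formula that does not mention intermediate extensions. Let $\mathrm{adj}:\bar{\mathbb{Q}}_\ell\to\mathcal{K}$ be the adjunction map, and let $\mathrm{tr}:\mathcal{K}=R\kappa_*\kappa^!\bar{\mathbb{Q}}_\ell\to\bar{\mathbb{Q}}_\ell$ be the trace; here $\kappa^!\bar{\mathbb{Q}}_\ell=\bar{\mathbb{Q}}_\ell$ because $\kappa$ is a map of smooth varieties of equal dimension. Over $\mathfrak{l}_i^{rs}$ the trace sums over the two points of a fiber, so $\mathrm{adj}\circ\mathrm{tr}=1+s_i$ there, hence everywhere. Pulling back by $\mathrm{ev}$ and taking cohomology, $\mathrm{adj}$ becomes $\pi_i^*$ and $\mathrm{tr}$ becomes an $H^*(Y_i)$-linear, degree-preserving map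 $\mathrm{tr}_i:H^*(X)\to H^*(Y_i)$. So $s_i$ acts on $H^*(X)$ by
\begin{equation}\label{eq:sigma}
\sigma_i=\pi_i^*\circ\mathrm{tr}_i-1,
\end{equation}
and for $y\in H^*(Y_i)$ and $x\in H^*(X)$,
\begin{equation}\label{eq:linear}
\sigma_i(\pi_i^*y\cdot x)=\pi_i^*y\cdot\sigma_i(x).
\end{equation}
Lusztig's action is the action of $W_{\mathrm{aff}}$ generated by the $\sigma_i$. One may instead use $-\sigma_i$, which twists by the sign character, or let the group act on homology. Since $\bar{\mathbb{Q}}_\ell[W]$ is self-dual and stable under the sign twist, Theorem \ref{thm:main} does not depend on these choices. We use \eqref{eq:sigma}, and the dual action on $V^*$.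

\subsection{Tautological classes}
For $\xi\in X^*(T)$ let $\mathcal{L}_\xi$ be the $LG$-equivariant line bundle on $\mathrm{Fl}$ attached to the character $I\to T\to\mathbb{G}_m$ given by $-\xi$. Its restriction to $P_i/I$ is the bundle on $L_i/B_i$ attached to the character $-\xi$ of $B_i$, and $B_i$ contains the root subgroup of $\bar\alpha_i$, so
\begin{equation}\label{eq:deg}
\deg\mathcal{L}_\xi|_{P_i/I}=\langle\xi,\bar\alpha_i^\vee\rangle\qquad\text{for every node }i.
\end{equation}
Put $c_\xi=c_1(\mathcal{L}_\xi)$ and extend linearly to $\xi\in E$. Let $S=\operatorname{Sym}(E\otimes\bar{\mathbb{Q}}_\ell)$, and write $P\mapsto c(P)$ for the ring map $S\to H^*(X)$ with $c(\xi)=c_\xi|_X$.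

\begin{lemma}\label{lem:taut}
For every node $i$ and every $P\in S$ we have $\sigma_i(c(P))=c(\bar{s}_iP)$.
\end{lemma}

\begin{proof}
Drop the index $i$ from $L_i,B_i,\mathfrak{l}_i,\mathfrak{b}_i$. We have $[\tilde{\mathfrak{l}}/L]=[\mathfrak{b}/B]$, and its cohomology is $H^*(BT)=S$, where $\xi$ corresponds to the Chern class of the character $-\xi$. The class $c(P)$ is the pull-back of $P$ along $X\to[\mathfrak{b}/B]$, and $1+\sigma_i$ is induced by the endomorphism $\mathrm{adj}\circ\mathrm{tr}$ of $\mathcal{K}$ on $[\mathfrak{l}/L]$. So it suffices to prove $\kappa^*\mathrm{tr}(P)=P+\bar{s}_iP$ in $H^*([\tilde{\mathfrak{l}}/L])=S$.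

We test this over $\mathfrak{l}^{rs}$. Conjugation gives an isomorphism from $B\times^T\mathfrak{t}^{rs}$ to $\mathfrak{b}\cap\mathfrak{l}^{rs}$, where $\mathfrak{t}^{rs}=\{d\bar\alpha_i\neq0\}$. Hence $\kappa^{-1}(\mathfrak{l}^{rs})=L/T\times\mathfrak{t}^{rs}$, its quotient by $L$ is $\mathfrak{t}^{rs}\times BT$, and the restriction map $S\to H^*(\mathfrak{t}^{rs})\otimes S$ is $P\mapsto1\otimes P$, which is injective. On this open set $\kappa^*\mathrm{tr}=1+\iota^*$, where the deck transformation is $\iota(gT,x)=(gn^{-1}T,\operatorname{Ad}(n)x)$ for $n\in N_L(T)$ representing $\bar{s}_i$. The map $\iota$ pulls the equivariant line bundle on $L/T$ attached to $\xi$ back to the one attached to $\bar{s}_i\xi$, so $\iota^*(1\otimes P)=1\otimes\bar{s}_iP$.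
\end{proof}

\section{The smallest example}\label{sec:example}

Let $G=\mathrm{SL}_2$ and $\gamma_0=\left(\begin{smallmatrix}0&1\\ t&0\end{smallmatrix}\right)$. Identify $K^2$ with $K'=\bar{k}((\varpi))$, where $\varpi^2=t$, by the basis $e_1=\varpi$, $e_2=1$. Then $\gamma_0$ is multiplication by $\varpi$ and $\gamma$ is multiplication by $\varpi^3$. The standard lattice is $O'=\bar{k}[[\varpi]]$, and $I$ is the stabilizer of the pair $(O',\varpi O')$. A point of $\mathrm{Fl}$ is a pair of $O$-lattices $\Lambda_0\supset\Lambda_1$ of indices $0$ and $1$, where the index of $\Lambda$ is $\dim O'/(O'\cap\Lambda)-\dim\Lambda/(O'\cap\Lambda)$. It lies in $X$ when both lattices are stable under $\mathcal{R}=O[\varpi^3]=\bar{k}+\varpi^2O'$.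

\subsection*{The fiber} Let $\Lambda$ be $\mathcal{R}$-stable, and let $u\in\Lambda$ have minimal $\varpi$-valuation $n$. Then $\varpi^{n+2}O'\subset u\mathcal{R}\subset\Lambda\subset\varpi^nO'$, so $\Lambda=u\mathcal{R}$ or $\Lambda=\varpi^nO'$. It follows that the $\mathcal{R}$-stable lattices of index $m$ are the preimages of the lines in the plane $\varpi^{m-1}O'/\varpi^{m+1}O'$, one of which is $\varpi^mO'$. So $Y_1$, the set of possible $\Lambda_0$, and $Y_0$, the set of possible $\Lambda_1$, are projective lines. If $\Lambda_0=O'$, every $\Lambda_1\in Y_0$ is allowed. If $\Lambda_0\neq O'$, then $\Lambda_1\subset\Lambda_0\cap O'=\varpi O'$ forces $\Lambda_1=\varpi O'$. Therefore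
\[
X=C_0\cup C_1,\qquad C_0=\{\Lambda_1=\varpi O'\}=P_0/I,\qquad C_1=\{\Lambda_0=O'\}=P_1/I,
\]
two projective lines meeting in one point, and $d=1$. Elements of $\mathcal{T}$ have norm one, so they are units of $O'$ and preserve each $C_i$. Thus $V=H^2(X)$ has dimension $2=|W|$.

\subsection*{The action} Describe a class in $H^2(X)$ by its degrees on $C_0$ and $C_1$. Let $\omega=\alpha/2$ be the fundamental weight and $c=c_\omega$. By \eqref{eq:deg}, $c=(-1,1)$, and by Lemma \ref{lem:taut}, $\sigma_0c=\sigma_1c=-c$. The tautological classes span only a line in $V$, on which $Q^\vee$ acts trivially. For a second class, note that $\pi_1$ maps $C_0$ isomorphically onto $Y_1$ and contracts $C_1$, so the class of a point of $Y_1$ pulls back to $D=(1,0)$. By \eqref{eq:linear} and $\sigma_1(1)=1$ we get $\sigma_1D=D$. With the roles exchanged, $D+c=(0,1)$ is pulled back from $Y_0$ and is fixed by $\sigma_0$, so $\sigma_0D=D+2c$. Hence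
\[
\sigma_1(D+xc)=D-xc,\qquad \sigma_0(D+xc)=D+(2-x)c .
\]
The operators $\sigma_1,\sigma_0$ preserve the affine line of classes $D+xc$ and act on it as the reflections in $x=0$ and $x=1$. Their product $\sigma_0\sigma_1$ is the translation $x\mapsto x+2$.

\subsection*{The polynomials} Integrating $D+xc$ over the components gives $f_{C_1}=x$ and $f_{C_0}=1-x$. These span the polynomials of degree at most $1$, which are the harmonic ones, since the invariant operators without constant term are generated by $(d/dx)^2$. The constants form a trivial subrepresentation, spanned by $[C_0]+[C_1]$, and the quotient is the sign character, so the semisimplification is the regular representation of $W=\mathbb{Z}/2$. The translation sends $x$ to $x-2$, so it is unipotent and nontrivial. The whole space is generated by the odd polynomial $x$ attached to $C_1=\pi^{-1}(\mathrm{Gr}_{\gamma_0})$, where $\mathrm{Gr}_{\gamma_0}=\{O'\}$: translating $x$ produces the constants. In Theorem \ref{thm:structure}, $A=\bar{\mathbb{Q}}_\ell[u^{\pm1}]$ and $\mathfrak{a}=(u+u^{-1}-2)=((u-1)^2)$.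

\begin{remark}\label{rem:t}
The factor $t$ is needed. For $\gamma_0$ itself, the stable lattices are the $\varpi^nO'$, so the affine Springer fiber is the single point $(O',\varpi O')$ and its top cohomology has dimension $1<|W|$.
\end{remark}

\section{Chern classes and an affine action}\label{sec:chern}

By Lemma \ref{lem:taut}, the lattice $Q^\vee$ acts trivially on the classes $c(P)$. To see the translations we need, as in the example, a class that is fixed by $W$ and moved by the affine reflections. An ample class pulled back from $\mathrm{Gr}$ has these properties.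

\subsection{The determinant class}
Choose a faithful representation $G\hookrightarrow\mathrm{SL}(M)$ and let $\Lambda_0=M\otimes O$. Since $\mathrm{SL}(M)/G$ is affine, $g\mapsto g\Lambda_0$ is a closed immersion of $\mathrm{Gr}$ into $\mathrm{Gr}_{\mathrm{SL}(M)}$, a space of lattices in $M\otimes K$. For lattices $\Lambda,\Lambda'$ put $\det(\Lambda|\Lambda')=\det(\Lambda/t^n\Lambda_0)\otimes\det(\Lambda'/t^n\Lambda_0)^{-1}$, which is independent of $n\gg0$. On the locus $t^n\Lambda_0\subset\Lambda\subset t^{-n}\Lambda_0$, a closed subscheme of a Grassmannian of subspaces of $t^{-n}\Lambda_0/t^n\Lambda_0$, the line bundle with fiber $\det(\Lambda|\Lambda_0)^{-1}$ is the Pl\"ucker bundle up to a constant factor. So it is ample on every closed finite-type subscheme of $\mathrm{Gr}$. Let $D$ be its first Chern class on $\mathrm{Gr}$, and also the pull-back of this class to $\mathrm{Fl}$.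

For $g\in G(K)$ we have $\det(g\Lambda|\Lambda_0)=\det(g\Lambda|g\Lambda_0)\otimes\det(g\Lambda_0|\Lambda_0)$. The first factor is $\det(\Lambda|\Lambda_0)$ and the second is constant. So $D$ is invariant under translation by $G(K)$, and so is $c_\xi$, by equivariance. In particular both are invariant under $\mathcal{T}$.

Let $m_i=\deg D|_{P_i/I}$. For finite $i$ the curve $P_i/I$ is contracted in $\mathrm{Gr}$, so $m_i=0$. For $i=0_j$ the Bruhat decomposition gives $P_{0_j}\cap L^+G=I$, so $P_{0_j}/I$ injects into $\mathrm{Gr}$ and $m_{0_j}>0$ by ampleness.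

\subsection{The affine action on $E$}
By \eqref{eq:deg}, the degree of $D+c_\xi$ on $P_i/I$ is the affine function $a_i(\xi)=m_i+\langle\xi,\bar\alpha_i^\vee\rangle$. When it vanishes, the class should descend to $\mathrm{Fl}_i$ and be fixed by $\sigma_i$. This suggests reflecting in the hyperplane $a_i=0$:
\begin{equation}\label{eq:star}
s_i*\xi=\xi-a_i(\xi)\,\bar\alpha_i=\bar{s}_i\xi-m_i\bar\alpha_i .
\end{equation}

\begin{lemma}\label{lem:affine}
Formula \eqref{eq:star} defines an action of $W_{\mathrm{aff}}$ on $E$ by affine maps, with linear parts given by $W_{\mathrm{aff}}\to W$. The subgroup $W$ acts linearly. Each $\lambda\in Q^\vee$ acts as translation by a vector $\tau(\lambda)$, and $\tau$ induces a $W$-equivariant isomorphism $Q^\vee\otimes\mathbb{Q}\to E$.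
\end{lemma}

\begin{proof}
The map $s_i*$ has linear part $\bar{s}_i$ and fixes the hyperplane $a_i=0$ pointwise, so it is an involution. Let $i\neq j$ with $s_is_j$ of finite order $n$. If $\bar\alpha_i,\bar\alpha_j$ were proportional, one of them would be $-\theta$ with $\theta$ a simple root, so the two nodes would be those of a factor of type $A_1$, where $s_is_j$ has infinite order. So $\bar\alpha_i^\vee$ and $\bar\alpha_j^\vee$ are independent and the two hyperplanes meet. With a common point as origin, $s_i*$ and $s_j*$ become $\bar{s}_i$ and $\bar{s}_j$, which satisfy $(\bar{s}_i\bar{s}_j)^n=1$. Thus the Coxeter relations hold. The subgroup $W$ acts linearly because $m_i=0$ for finite $i$. An element of $Q^\vee$ has trivial linear part, so it acts as a translation, and $\tau$ is a homomorphism. Conjugating a translation by $w\in W$ gives $\tau(w\lambda)=w\tau(\lambda)$. Let $s_{\theta_j}\in W$ be the reflection in $\theta_j$. Then $s_{0_j}s_{\theta_j}$ lies in $Q^\vee$ and sends $\xi$ to $\xi+m_{0_j}\theta_j$. The orbit $W\theta_j$ spans the summand of $E$ that belongs to the factor $j$, and $m_{0_j}\neq0$.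 As $G$ is semisimple, these summands add up to $E$. So $\tau\otimes\mathbb{Q}$ is a surjection between spaces of dimension $r$.
\end{proof}

\begin{lemma}\label{lem:descent}
The class $\eta_i=D-\frac{m_i}{2}c_{\bar\alpha_i}$ restricts on $X$ to an element of $\pi_i^*H^2(Y_i)$.
\end{lemma}

\begin{proof}
The class $2\eta_i$ is the Chern class of a line bundle $\mathcal{M}$ on $\mathrm{Fl}$, of degree $2m_i-m_i\langle\bar\alpha_i,\bar\alpha_i^\vee\rangle=0$ on $P_i/I$. The fibers of $\mathrm{Fl}\to\mathrm{Fl}_i$ are translates of $P_i/I$ and $\eta_i$ is translation invariant, so $\mathcal{M}$ is trivial on every fiber, with $h^0=1$ and $h^1=0$. By cohomology and base change, over each closed finite-type subscheme of $\mathrm{Fl}_i$ the direct image of $\mathcal{M}$ is a line bundle, its formation commutes with base change, and its pull-back maps isomorphically to $\mathcal{M}$. These line bundles are compatible, so $\eta_i$ comes from $H^2(\mathrm{Fl}_i)$. Restrict to $Y_i$.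
\end{proof}

For $\xi\in E$ put $q(\xi)=(D+c_\xi)^d|_X$. It lies in $V$, by the invariance of $D$ and $c_\xi$.

\begin{proposition}\label{prop:equiv}
For all $w\in W_{\mathrm{aff}}$ and $\xi\in E$ we have $w\cdot q(\xi)=q(w*\xi)$.
\end{proposition}

\begin{proof}
By induction on the length it suffices to treat $w=s_i$. Write $D+c_\xi=\eta_i+c_{\xi'}$ with $\xi'=\xi+\frac{m_i}{2}\bar\alpha_i$. By Lemma \ref{lem:descent}, \eqref{eq:linear} and Lemma \ref{lem:taut},
\[
\sigma_i(\eta_i^{\,a}c_{\xi'}^{\,d-a})=\eta_i^{\,a}\,\sigma_i(c_{\xi'}^{\,d-a})=\eta_i^{\,a}c_{\bar{s}_i\xi'}^{\,d-a}\qquad(0\le a\le d).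
\]
Summing with binomial coefficients gives $\sigma_iq(\xi)=(\eta_i+c_{\bar{s}_i\xi'})^d$. Since $\bar{s}_i\xi'=\bar{s}_i\xi-\frac{m_i}{2}\bar\alpha_i$, we have $\eta_i+c_{\bar{s}_i\xi'}=D+c_{\bar{s}_i\xi-m_i\bar\alpha_i}=D+c_{s_i*\xi}$.
\end{proof}

Let $\bar{\mathbb{Q}}_\ell[E]$ be the ring of polynomial functions on $E$, with the action $(wh)(\xi)=h(w^{-1}*\xi)$. For $v\in V^*$ let $f_v(\xi)=v(q(\xi))$, a polynomial of degree at most $d$, and write $f_C=f_{[C]}$. By Proposition \ref{prop:equiv}, $f_{wv}(\xi)=v(w^{-1}q(\xi))=f_v(w^{-1}*\xi)$. So
\begin{equation}\label{eq:map}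
V^*\to\bar{\mathbb{Q}}_\ell[E],\qquad v\mapsto f_v,
\end{equation}
is $W_{\mathrm{aff}}$-equivariant. Let $\mathcal{F}$ be its image; $\dim\mathcal{F}\le|W|$.

\section{A component swept out by flag varieties}\label{sec:dimension}

To show that $\mathcal{F}$ is large we need one component whose behavior under $W$ is known. If $gL^+G\in\mathrm{Gr}_{\gamma_0}$, then $\operatorname{Ad}(g^{-1})\gamma\in t\mathfrak{g}(O)\subset\operatorname{Lie}I$ for every representative $g$ of the coset. So
\begin{equation}\label{eq:inside}
\pi^{-1}(\mathrm{Gr}_{\gamma_0})\subset X ,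
\end{equation}
and $\dim\mathrm{Gr}_{\gamma_0}+N\le d$. The subset \eqref{eq:inside} contains a component of $X$ exactly when equality holds.

\begin{proposition}\label{prop:dim}
$\dim\mathrm{Gr}_{\gamma_0}=d-N$.
\end{proposition}

The difficulty is that there is no evident map from $X$ to $\mathrm{Gr}_{\gamma_0}$. There is one on an open subset. The loci of $\mathrm{Gr}_\gamma$ and $\mathrm{Gr}_{\gamma_0}$ where the reduction modulo $t$ is regular are homogeneous spaces of the same loop torus; one stabilizer contains the other, and the relative dimension is an index of lattices that comes out as $N$. In the example of Section \ref{sec:example}, the regular locus of $\mathrm{Gr}_\gamma=Y_1$ is the affine line of lattices $u\mathcal{R}$ (the reduction of $\gamma$ is nonzero there since $\varpi^3u\notin tu\mathcal{R}$, and zero at $O'$), and the map contracts it to the point $\mathrm{Gr}_{\gamma_0}$.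

\subsection{Regular elements}
For an irreducible root system of rank $n$, every prime dividing $|W|$ is at most $n+1$: the order is $(n+1)!$ in type $A_n$, divides $2^nn!$ in types $B_n,C_n,D_n$, and has largest prime factor $3,3,5,7,7$ in types $G_2,F_4,E_6,E_7,E_8$. So $p\nmid|W|$, and $p$ is very good for $G$. Let $\mathfrak{g}^{reg}\subset\mathfrak{g}$ be the open set of elements with $r$-dimensional centralizer, and let $\mathcal{I}\to\mathfrak{g}$ be the group scheme of centralizers, $\mathcal{I}_x=\{u\in G\mid\operatorname{Ad}(u)x=x\}$. The following facts are standard (Veldkamp; \cite[\S\S1--2]{Ngo}; Riche).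
\begin{itemize}
\item[(i)] $\bar{k}[\mathfrak{g}]^G=\bar{k}[f_1,\dots,f_r]$ with $f_i$ homogeneous of degree $d_i$ and $\sum d_i=N+r$. Let $\chi=(f_1,\dots,f_r):\mathfrak{g}\to\mathfrak{c}=\mathbb{A}^r$.
\item[(ii)] $\chi$ is smooth and surjective on $\mathfrak{g}^{reg}$, and its geometric fibers there are single $G$-orbits. The scheme $\mathcal{I}$ is smooth of relative dimension $r$ over $\mathfrak{g}^{reg}$.
\item[(iii)] \cite[Lemme 2.1.1]{Ngo} There is a smooth commutative affine group scheme $J$ over $\mathfrak{c}$ with a $G$-equivariant isomorphism $\chi^*J|_{\mathfrak{g}^{reg}}\cong\mathcal{I}|_{\mathfrak{g}^{reg}}$, which extends to a homomorphism $\chi^*J\to\mathcal{I}$ over $\mathfrak{g}$.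
\end{itemize}
We also use that, in such characteristic, the centralizer of a regular semisimple element is a maximal torus, the nilpotent elements are those with $\chi=0$, and a regular nilpotent element lies in exactly one Borel subalgebra. We draw three consequences.
\begin{itemize}
\item[(iv)] \emph{The map $G\times\mathfrak{g}^{reg}\to\mathfrak{g}^{reg}\times_{\mathfrak{c}}\mathfrak{g}^{reg}$, $(u,x)\mapsto(x,\operatorname{Ad}(u)x)$, is smooth and surjective.} By (ii), it is a surjection between smooth schemes of dimensions $2\dim\mathfrak{g}$ and $2\dim\mathfrak{g}-r$, and its fibers are cosets of smooth $r$-dimensional groups. A map of smooth schemes whose fibers have the expected dimension is flat, and a flat map with smooth fibers is smooth.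
\item[(v)] \emph{Every $a\in\mathfrak{c}(O)$ lifts to $\mathfrak{g}^{reg}(O)$.} Lift $a$ modulo $t$ by surjectivity, then apply Hensel's lemma to the smooth map $\chi$.
\item[(vi)] \emph{If $\delta\in\mathfrak{g}(K)$ is regular semisimple and $x\in\mathfrak{g}^{reg}(K)$ has $\chi(x)=\chi(\delta)$, then $x$ is $G(K)$-conjugate to $\delta$.} By (iv), the elements of $G$ that carry $\delta$ to $x$ form a torsor under the torus $\mathcal{I}_\delta$, and $H^1(K,\cdot)$ vanishes on tori because $K$ has cohomological dimension at most $1$.
\end{itemize}

\subsection{The regular loci as homogeneous spaces}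
Put $\gamma_1=\gamma$. Since $\gamma_0$ is conjugate into $\mathfrak{g}(O)$, we have $\chi(\gamma_0)\in\mathfrak{c}(O)$, and $\chi(\gamma_1)=(t^{d_i}f_i(\gamma_0))_i$ lies in $\mathfrak{c}(O)$ and vanishes modulo $t$. By (v) and (vi), choose $x_j\in\mathfrak{g}^{reg}(O)$ and $h_j\in G(K)$ with $\operatorname{Ad}(h_j)x_j=\gamma_j$ for $j=0,1$. Let $T_\gamma=\mathcal{I}_{\gamma_0}=\mathcal{I}_{\gamma_1}$, a torus over $K$, and let $J_j=\mathcal{I}_{x_j}$, a smooth affine group scheme over $O$. Put
\[
\mathcal{S}_j=h_j\,L^+J_j\,h_j^{-1}\subset LT_\gamma,\qquad \mathfrak{s}_j=\operatorname{Lie}\mathcal{S}_j=\operatorname{Ad}(h_j)\,\mathfrak{z}(x_j),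
\]
where $\mathfrak{z}(x_j)$ is the centralizer of $x_j$ in $\mathfrak{g}(O)$. Let $\mathrm{Gr}^{reg}_{\gamma_j}\subset\mathrm{Gr}_{\gamma_j}$ be the open locus where $\operatorname{Ad}(g^{-1})\gamma_j$ has regular reduction modulo $t$.

\begin{lemma}\label{lem:homog}
The map $z\mapsto zh_jL^+G$ induces an isomorphism of \'etale sheaves $LT_\gamma/\mathcal{S}_j\cong\mathrm{Gr}^{reg}_{\gamma_j}$.
\end{lemma}

\begin{proof}
The map lands in the regular locus, as $\operatorname{Ad}((zh_j)^{-1})\gamma_j=x_j$. An element $z$ fixes $h_jL^+G$ exactly when $h_j^{-1}zh_j$ lies in $G(R[[t]])$; it centralizes $x_j$, so this means $z\in\mathcal{S}_j(R)$. This gives injectivity. For local surjectivity, represent an $R$-point of the target by $g\in LG(R)$, after an \'etale localization, and let $y=\operatorname{Ad}(g^{-1})\gamma_j\in\mathfrak{g}(R[[t]])$. Since $t$ lies in the Jacobson radical of $R[[t]]$, all closed points of $\operatorname{Spec}R[[t]]$ lie in $t=0$, so $y$ factors through the open set $\mathfrak{g}^{reg}$. Also $\chi(y)=\chi(x_j)$, because this holds over $R((t))$. By (iv), the affine scheme $\{u\in G\mid\operatorname{Ad}(u)x_j=y\}$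 is smooth and surjective over $R[[t]]$. It has a point modulo $t$ after an \'etale localization on $R$; this point lifts modulo each $t^n$ by smoothness, and the lifts give a point $u$ over $R[[t]]$ by affineness. Then $z=guh_j^{-1}$ satisfies $\operatorname{Ad}(z)\gamma_j=\operatorname{Ad}(g)y=\gamma_j$, and $g=zh_ju^{-1}$.
\end{proof}

The comparison of stabilizers is where the extension in (iii) to non-regular elements is used: it applies to $tx_0$, whose reduction is $0$.

\begin{lemma}\label{lem:incl}
$\mathcal{S}_1\subset\mathcal{S}_0$.
\end{lemma}

\begin{proof}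
Let $h=h_0^{-1}h_1$. Then $\operatorname{Ad}(h)x_1=\operatorname{Ad}(h_0^{-1})(t\gamma_0)=tx_0$. Let $a=\chi(x_1)=\chi(tx_0)\in\mathfrak{c}(O)$. Pulling (iii) back along $x_1$ and along $tx_0$ gives a homomorphism $J_1\cong a^*J\to\mathcal{I}_{tx_0}$ over $O$. Over $K$ both elements are regular, so by equivariance this homomorphism is conjugation by $h$. Hence $huh^{-1}\in G(R[[t]])$ for $u\in J_1(R[[t]])$. This element centralizes $tx_0$, hence $x_0$, as $t$ is not a zero divisor. So $h\,L^+J_1\,h^{-1}\subset L^+J_0$. Conjugate by $h_0$.
\end{proof}

For lattices $A,B$ in a finite-dimensional $K$-space, let $[A:B]=\dim A/(A\cap B)-\dim B/(A\cap B)$, so that $[A:C]=[A:B]+[B:C]$. If an exact sequence of $K$-spaces $U_\bullet$ contains two exact sequences of lattices $A_\bullet$ and $B_\bullet$, then $\sum_\nu(-1)^\nu[A_\nu:B_\nu]=0$. Indeed, replacing $B_\bullet$ by $t^nB_\bullet$ changes the sum by $n\sum(-1)^\nu\dim_KU_\nu=0$, so we may assume $B_\bullet\subset A_\bullet$, and then $A_\bullet/B_\bullet$ is an exact sequence of finite-dimensional spaces.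

\begin{lemma}\label{lem:index}
$\dim\mathfrak{s}_0/\mathfrak{s}_1=N$.
\end{lemma}

\begin{proof}
For $x=x_j$ consider
\[
0\to\mathfrak{z}(x)\to\mathfrak{g}(O)\xrightarrow{\operatorname{ad}x}\mathfrak{g}(O)\xrightarrow{d\chi_x}O^r\to0 .
\]
The map $d\chi_x$ is surjective by (ii), and $d\chi_x\circ\operatorname{ad}x=0$ by invariance of $\chi$. The kernel of $\operatorname{ad}x$ over a field is the Lie algebra of the centralizer, so by (ii) $\operatorname{ad}x$ has rank $\dim\mathfrak{g}-r$ both over $K$ and modulo $t$. Hence its nonzero elementary divisors are units and its image is a direct summand. This summand lies in the direct summand $\ker d\chi_x$ of the same rank, so they are equal, and the sequence is exact.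

Put $\Lambda_j=\operatorname{Ad}(h_j)\mathfrak{g}(O)$. Applying $\operatorname{Ad}(h_j)$ and using $d\chi_{\gamma_j}\circ\operatorname{Ad}(h_j)=d\chi_{x_j}$, we get the exact sequence $(\mathfrak{s}_j,\Lambda_j,\Lambda_j,O^r)$ with maps $\operatorname{ad}\gamma_j$ and $d\chi_{\gamma_j}$. To compare the two we rewrite the second with the maps of the first. We have $\operatorname{ad}\gamma_0=t^{-1}\operatorname{ad}\gamma_1$, and by homogeneity $(df_i)_{\gamma_0}(y)=t^{1-d_i}(df_i)_{\gamma_1}(y)=t^{-d_i}(df_i)_{\gamma_1}(ty)$. So the exact sequence
\[
0\to\operatorname{Lie}T_\gamma\to\mathfrak{g}(K)\xrightarrow{\operatorname{ad}\gamma_0}\mathfrak{g}(K)\xrightarrow{d\chi_{\gamma_0}}K^r\to0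
\]
contains the exact sequences of lattices $(\mathfrak{s}_0,\Lambda_0,\Lambda_0,O^r)$ and $(\mathfrak{s}_1,\Lambda_1,t^{-1}\Lambda_1,\bigoplus_it^{-d_i}O)$. Now $[\Lambda_0:t^{-1}\Lambda_1]=[\Lambda_0:\Lambda_1]-\dim\mathfrak{g}$ and $[O^r:\bigoplus t^{-d_i}O]=-\sum d_i$, so
\[
[\mathfrak{s}_0:\mathfrak{s}_1]-[\Lambda_0:\Lambda_1]+\bigl([\Lambda_0:\Lambda_1]-\dim\mathfrak{g}\bigr)+\sum d_i=0 .
\]
Thus $[\mathfrak{s}_0:\mathfrak{s}_1]=(2N+r)-(N+r)=N$, and $\mathfrak{s}_1\subset\mathfrak{s}_0$ by Lemma \ref{lem:incl}.
\end{proof}

In characteristic $p$ a count of Lie algebras gives the dimension of an orbit only if the stabilizer is smooth, so the next lemma has to check this.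

\begin{lemma}\label{lem:orbit}
The orbit $\mathcal{S}_0(\bar{k})\,h_1L^+G\subset\mathrm{Gr}$ is a constructible set of dimension $N$.
\end{lemma}

\begin{proof}
By Lemmas \ref{lem:homog} and \ref{lem:incl}, the stabilizer of $h_1L^+G$ in $\mathcal{S}_0$ is the functor $\mathcal{S}_1$. We first pass to a group of finite type. For $m\ge1$ let $H(R)=J_0(R[t]/t^m)$. This is an affine group scheme of finite type, smooth by the infinitesimal lifting criterion since $J_0$ is smooth. Let $\rho:\mathcal{S}_0\to H$ send $s$ to $h_0^{-1}sh_0$ modulo $t^m$, and let $\mathcal{N}=\ker\rho$. Lifting successively modulo $t^n$ shows that $\rho$ is surjective on $R$-points for every $R$. With $h=h_0^{-1}h_1$ and $u\in J_0(R[[t]])$ congruent to $1$ modulo $t^m$, the matrix $h^{-1}uh=1+h^{-1}(u-1)h$ in $\mathrm{SL}(M)$ is integral as soon as $m$ exceeds the total order of the poles of $h$ and $h^{-1}$. Fix such an $m$. Then $h_1^{-1}\mathcal{N}h_1\subset L^+G$, that is, $\mathcal{N}\subset\mathcal{S}_1$. So the orbit map factors through a morphism $H\to\mathrm{Gr}$. Its fiber over $h_1L^+G$ is a closed subgroup scheme $H'$ with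 $\rho^{-1}(H')=\mathcal{S}_1$, and its other nonempty fibers are cosets of $H'$. The orbit is therefore constructible of dimension $\dim H-\dim H'$.

The group $H'$ is smooth. Let $R\to R_0$ be a surjection with square-zero kernel. A point of $H'(R_0)$ lifts to $\mathcal{S}_0(R_0)$, and the lift lies in $\mathcal{S}_1(R_0)\cong J_1(R_0[[t]])$. As $R[[t]]\to R_0[[t]]$ has square-zero kernel and $J_1$ is smooth, it lifts further to $\mathcal{S}_1(R)$, whose image under $\rho$ lies in $H'(R)$.

Finally, a tangent vector of $H$ at $1$ lifts to $s\in\mathcal{S}_0(\bar{k}[\epsilon])$, whose value at $\epsilon=0$ lies in $\mathcal{N}(\bar{k})$; dividing by this value we get a lift in $\mathfrak{s}_0$. Since $\operatorname{Lie}\mathcal{N}=t^m\mathfrak{s}_0$, this gives $\operatorname{Lie}H=\mathfrak{s}_0/t^m\mathfrak{s}_0$. The lift lies in $\mathfrak{s}_1$ exactly when the vector is tangent to $H'$, so $\operatorname{Lie}H'=\mathfrak{s}_1/t^m\mathfrak{s}_0$. Hence $\dim H-\dim H'=\dim\mathfrak{s}_0/\mathfrak{s}_1=N$ by Lemma \ref{lem:index}.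
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:dim}]
It remains to prove $\dim\mathrm{Gr}_{\gamma_0}\ge d-N$. The points of $X$ above $gL^+G\in\mathrm{Gr}_\gamma$ are the Borel subalgebras that contain the reduction of $\operatorname{Ad}(g^{-1})\gamma$. This reduction is nilpotent, since $\chi(\gamma)\equiv0$ modulo $t$. So $\pi$ maps the open subset $X^\circ=X\cap\pi^{-1}(\mathrm{Gr}^{reg}_\gamma)$ of $X$ bijectively onto $\mathrm{Gr}^{reg}_\gamma$, which contains $h_1L^+G$. Choose a component of $X$ that meets $X^\circ$ and let $U$ be its intersection with $X^\circ$. By Lemma \ref{lem:equidim}, $U$ is an irreducible variety of dimension $d$. Lemmas \ref{lem:homog} and \ref{lem:incl} give a morphism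
\[
\phi:\mathrm{Gr}^{reg}_\gamma\cong LT_\gamma/\mathcal{S}_1\to LT_\gamma/\mathcal{S}_0\cong\mathrm{Gr}^{reg}_{\gamma_0},
\]
and the $\bar{k}$-points of its fiber over $zh_0L^+G$ form the set $z\mathcal{S}_0(\bar{k})h_1L^+G$, a translate of the orbit in Lemma \ref{lem:orbit}. Each fiber of $\phi\circ\pi|_U$ maps injectively into such a translate, so it has dimension at most $N$. Hence the closure of $\phi(\pi(U))$ in $\mathrm{Gr}_{\gamma_0}$ has dimension at least $d-N$.
\end{proof}

By Proposition \ref{prop:dim}, choose an irreducible projective subvariety $Z\subset\mathrm{Gr}_{\gamma_0}$ of dimension $d-N$, and put $C=\pi^{-1}(Z)$. It is a $G/B$-fibration over $Z$, hence irreducible and projective of dimension $d$, and it lies in $X$ by \eqref{eq:inside}. So $C$ is a component of $X$.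

\begin{proposition}\label{prop:anti}
The polynomial $f_C$ is nonzero, and $f_C(\bar{s}_i\xi)=-f_C(\xi)$ for every finite node $i$.
\end{proposition}

\begin{proof}
Let $\varrho\in X^*(T)$ be the half-sum of positive roots. By \eqref{eq:deg}, $\mathcal{L}_\varrho$ has degree $1$ on $P_i/I$ for all finite $i$, so its restriction to $L^+G/I=G/B$ is the ample bundle of a regular dominant weight. By equivariance it is ample on all fibers of the proper map $C\to Z$, hence relatively ample. As $D$ is the pull-back of an ample class on $Z$, the class $nD+c_\varrho$ is ample on $C$ for $n\gg0$, and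
\[
f_C(\varrho/n)=n^{-d}\int_C(nD+c_\varrho)^d>0 .
\]
For finite $i$ we have $P_i\subset L^+G$, so $C$ is a union of fibers $gP_i/I\cong\mathbb{P}^1$, and $\pi_i(C)$ is projective of dimension $d-1$. Therefore $H^{2d}(\pi_i(C))=0$, and $\int_C\pi_i^*y=0$ for $y\in H^{2d}(Y_i)$. By \eqref{eq:sigma}, $\int_C\sigma_ix=-\int_Cx$, that is, $s_i[C]=-[C]$. Apply the equivariant map \eqref{eq:map} and use $s_i*\xi=\bar{s}_i\xi$.
\end{proof}

\section{Harmonic polynomials and the proof of Theorem \ref{thm:main}}\label{sec:harmonic}

The algebra $S$ acts on $\bar{\mathbb{Q}}_\ell[E]$ by constant-coefficient differential operators, with $e\in E$ acting as the directional derivative $\partial_e$, and $w(Ph)=(wP)(wh)$ for $w\in W$. Let $S^W_+$ be the space of invariants without constant term, and put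
\[
\mathrm{Harm}=\{h\mid Ph=0\text{ for all }P\in S^W_+\},\qquad \Delta(\xi)=\prod_{\alpha>0}\langle\xi,\alpha^\vee\rangle .
\]
The space $\mathrm{Harm}=\bigoplus_j\mathrm{Harm}_j$ is graded by degree. A polynomial $h$ is \emph{anti-invariant} if $wh=\mathrm{sgn}(w)h$ for $w\in W$. We use the following classical facts (Chevalley, Steinberg): $\mathrm{Harm}=S\Delta$; as a $W$-module $\mathrm{Harm}$ is the regular representation; and its anti-invariants are the multiples of $\Delta$.

\begin{proposition}\label{prop:harm}
The map \eqref{eq:map} is an isomorphism of $W_{\mathrm{aff}}$-modules from $V^*$ onto $\mathrm{Harm}$.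
\end{proposition}

\begin{proof}
\emph{The image $\mathcal{F}$ is stable under $S$.} By equivariance it is stable under $h\mapsto h(\cdot-e)$ for $e\in\tau(Q^\vee)$. Let $h\in\mathcal{F}$, and let $\psi$ be a linear form on the polynomials of degree at most $d$ that vanishes on $\mathcal{F}$. Then $e\mapsto\psi(h(\cdot-e))$ is a polynomial on $E$ that vanishes on $\tau(Q^\vee)$. By Lemma \ref{lem:affine} this subgroup is a lattice of full rank, so it is Zariski dense and the polynomial is zero. Its linear term is $-\psi(\partial_eh)$. Hence $\partial_eh\in\mathcal{F}$ for all $e\in E$.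

\emph{The image contains $\Delta$.} We do not yet know that $f_C$ is harmonic, so we apply invariant operators, which preserve anti-invariance, until it becomes so. By Proposition \ref{prop:anti}, the space $S^Wf_C\subset\mathcal{F}$ is nonzero and consists of anti-invariants. Let $f'$ be a nonzero element of minimal degree in it. For $P\in S^W_+$, the polynomial $Pf'$ lies in $S^Wf_C$, and it is zero or of smaller degree; so $Pf'=0$. Thus $f'$ is harmonic and anti-invariant, hence a nonzero multiple of $\Delta$.

\emph{Conclusion.} We get $\mathrm{Harm}=S\Delta\subset\mathcal{F}$, and by Theorem \ref{thm:count},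
\[
|W|=\dim\mathrm{Harm}\le\dim\mathcal{F}\le\dim V^*=|W| .
\]
So \eqref{eq:map} is injective with image $\mathrm{Harm}$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
An affine substitution does not raise degrees, so the subspaces $\mathrm{Harm}_{\le j}$ of harmonic polynomials of degree at most $j$ are $W_{\mathrm{aff}}$-stable. If $h$ has degree at most $j$, with homogeneous part $h_j$ of degree $j$, then the part of degree $j$ of $h(w^{-1}*\xi)$ is $h_j(\bar{w}^{-1}\xi)$, where $\bar{w}\in W$ is the image of $w$. So $W_{\mathrm{aff}}$ acts on $\mathrm{Harm}_{\le j}/\mathrm{Harm}_{\le j-1}\cong\mathrm{Harm}_j$ through $W$, by the natural action. Hence $(V^*)^{ss}$ is the pull-back of $\bigoplus_j\mathrm{Harm}_j\cong\bar{\mathbb{Q}}_\ell[W]$. The regular representation is self-dual, so the same holds for $V^{ss}$.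
\end{proof}

\section{The module structure: proof of Theorem \ref{thm:structure}}

The first assertion is Proposition \ref{prop:harm}. We dualize it, and then replace the additive coordinates of $S$ by the multiplicative coordinates of $A$ using the exponential.

\subsection*{Dualizing}
Let $S_+\subset S$ be the ideal of elements without constant term, and let $S_W=S/S\cdot S^W_+$ be the coinvariant algebra. The pairing $\langle P,h\rangle=(Ph)(0)$ between $S$ and $\bar{\mathbb{Q}}_\ell[E]$ is $W$-invariant and perfect in each degree, as it computes Taylor coefficients. A polynomial $h$ is orthogonal to $S\cdot S^W_+$ if and only if all Taylor coefficients of $Ph$ vanish for all $P\in S^W_+$, that is, if and only if $h$ is harmonic. So the pairing between $S_W$ and $\mathrm{Harm}$ is perfect, $\dim S_W=|W|$, and the image of $S_+$ in $S_W$ is nilpotent. By Taylor's formula, $\lambda\in Q^\vee$ acts on $\mathrm{Harm}$ by $h\mapsto h(\cdot-\tau(\lambda))=e^{-\tau(\lambda)}h$. Since $\langle e^{\tau(\lambda)}P,e^{-\tau(\lambda)}h\rangle=\langle P,h\rangle$, we obtain $V\cong S_W$, with $W$ acting naturally and $\lambda$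 acting as multiplication by $e^{\tau(\lambda)}$.

\subsection*{The exponential}
Let $\epsilon:A\to S_W$ be the ring map with $\epsilon(\lambda)=e^{\tau(\lambda)}$. It is $W$-equivariant by Lemma \ref{lem:affine}, hence $W_{\mathrm{aff}}$-equivariant. We show that it induces an isomorphism $A/\mathfrak{a}\cong S_W$. Let $\mathfrak{m}\subset A$ be the augmentation ideal, so that $\mathfrak{a}$ is generated by $\mathfrak{m}^W$.

First, $\mathfrak{m}^n\subset\mathfrak{a}$ for $n\gg0$. By the Nullstellensatz it suffices to show that the identity $1$ is the only point of the torus $\operatorname{Spec}A$ at which $\mathfrak{a}$ vanishes. Let $y\neq1$ be another point. The finite set $Wy$ does not contain the fixed point $1$, so some $g\in A$ vanishes on $Wy$ and has $g(1)=1$. Then $1-|W|^{-1}\sum_wwg$ lies in $\mathfrak{m}^W$ and takes the value $1$ at $y$.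

Next, for each $n$ the rule $\lambda\mapsto e^{\tau(\lambda)}$ defines a $W$-equivariant ring map $\epsilon_n:A/\mathfrak{m}^n\to S/S_+^n$, and it is an isomorphism. Indeed, let $\lambda_1,\dots,\lambda_r$ be a basis of $Q^\vee$, with images $u_1,\dots,u_r$ in $A$. The source is the polynomial ring in the $u_\nu-1$ truncated at degree $n$. By Lemma \ref{lem:affine} the target is the polynomial ring in the $\tau(\lambda_\nu)$ truncated at degree $n$. Since $u_\nu-1\mapsto\tau(\lambda_\nu)+(\text{higher terms})$, the map $\epsilon_n$ is an isomorphism on associated graded rings. It carries $(\mathfrak{m}/\mathfrak{m}^n)^W$ onto $(S_+/S_+^n)^W$. Taking $W$-invariants is exact in characteristic $0$, so these two spaces are the images of $\mathfrak{m}^W$ and of $S^W_+$. Hence $\epsilon_n$ induces $A/(\mathfrak{a}+\mathfrak{m}^n)\cong S/(S\cdot S^W_++S_+^n)$. For $n\gg0$ the left side is $A/\mathfrak{a}$, the right side is $S_W$, and the map is induced by $\epsilon$. Thus $V\cong A/\mathfrak{a}$.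

\subsection*{Indecomposability}
Let $U$ be a simple quotient of $V=A/\mathfrak{a}$. The subspace $\mathfrak{m}U$ is a $W_{\mathrm{aff}}$-submodule because $\mathfrak{m}$ is $W$-stable, and it is not $U$ because $\mathfrak{m}$ acts nilpotently. So $\mathfrak{m}U=0$, and $U$ is a quotient of $V/\mathfrak{m}V=A/\mathfrak{m}$, the one-dimensional trivial module. Hence $\mathfrak{m}V$ is the unique maximal submodule of $V$. A direct sum of two nonzero finite-dimensional modules has at least two maximal submodules, so $V$ is indecomposable. If $V$ were semisimple it would then be simple, hence one-dimensional; but $\dim V=|W|>1$. This proves Theorem \ref{thm:structure}.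

\begin{thebibliography}{De02b}

\bibitem[De02b]{DeBacker} DeBacker, Section 4.2.

\bibitem[Lu96]{Lusztig} Lusztig, 1996.

\bibitem[Ng\^o]{Ngo} Ng\^o, \emph{Le lemme fondamental pour les alg\`ebres de Lie}.

\bibitem[Ts16]{Tsai} Cheng-Chiang Tsai, \emph{Components of affine Springer fibers}, arXiv:1609.05176 (2016).

\end{thebibliography}
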